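\title{A finitely generated pro-$p$ group whose finitely generated Hausdorff spectra are the whole unit interval}

\begin{abstract}
For every prime $p$ we construct a $4$-generated pro-$p$ group, solvable of derived length at most $3$, with the following property: with respect to each of the five standard filtration series, every real number in $[0,1]$ is the Hausdorff dimension of a subgroup with at most $5$ topological generators. In particular, finitely generated pro-$p$ groups with uncountable finitely generated Hausdorff spectra exist. The group contains infinitely many truncated copies of $\mathbb{F}_p[[X,Z]]$, each of which matters only in a bounded range of scales, so that the size of a subgroup can be adjusted in each range separately.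
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime and let $\Gamma$ be a countably based infinite pro-$p$ group, that is, an infinite inverse limit of a sequence of finite $p$-groups. Throughout, subgroups are closed, generation is topological generation, and logarithms are to base $p$. A \emph{filtration series} $\mathcal{S}$ of $\Gamma$ is a chain $\Gamma=\Gamma_0\ge\Gamma_1\ge\cdots$ of open normal subgroups with $\bigcap_i\Gamma_i=1$. The \emph{Hausdorff dimension} of a subgroup $H$ with respect to $\mathcal{S}$ is given by the Barnea--Shalev formula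
\begin{equation}\label{eq:hdim}
\mathrm{hdim}^{\mathcal{S}}_\Gamma(H)=\liminf_{i\to\infty}\frac{\log|H\Gamma_i:\Gamma_i|}{\log|\Gamma:\Gamma_i|}\in[0,1],
\end{equation}
which is all we use about it. The fraction is the share, on a logarithmic scale, that the image of $H$ takes up in the finite group $\Gamma/\Gamma_i$. Finite subgroups have dimension $0$ and open subgroups have dimension $1$. The \emph{finitely generated Hausdorff spectrum} is
\[
\mathrm{hspec}^{\mathcal{S}}_{\mathrm{fg}}(\Gamma)=\{\mathrm{hdim}^{\mathcal{S}}_\Gamma(H)\mid H\le\Gamma \text{ finitely generated}\}.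
\]

To obtain an invariant of the group alone, one uses series that the group defines itself. For subgroups $H,L$ let $H^{q}$ be the subgroup generated by all $q$-th powers of elements of $H$, and $[H,L]$ the subgroup generated by all commutators $[h,l]=h^{-1}l^{-1}hl$. The five standard series are:
\begin{itemize}
\item the $p$-power series $\mathcal{P}$, with terms $\Gamma^{p^i}$, $i\ge0$;
\item the iterated $p$-power series $\mathcal{I}$: $I_0(\Gamma)=\Gamma$, $I_i(\Gamma)=I_{i-1}(\Gamma)^p$;
\item the lower $p$-series $\mathcal{L}$: $P_0(\Gamma)=\Gamma$, $P_i(\Gamma)=P_{i-1}(\Gamma)^p[P_{i-1}(\Gamma),\Gamma]$;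
\item the Frattini series $\mathcal{F}$: $\Phi_0(\Gamma)=\Gamma$, $\Phi_i(\Gamma)=\Phi_{i-1}(\Gamma)^p[\Phi_{i-1}(\Gamma),\Phi_{i-1}(\Gamma)]$;
\item the dimension subgroup series $\mathcal{D}$ (Jennings or Zassenhaus series): $D_1(\Gamma)=\Gamma$ and $D_i(\Gamma)=D_{\lceil i/p\rceil}(\Gamma)^p\prod_{1\le j<i}[D_j(\Gamma),D_{i-j}(\Gamma)]$ for $i\ge2$.
\end{itemize}
We answer the following question from \cite{HT}: \emph{is there, for some prime $p$, a finitely generated infinite pro-$p$ group whose finitely generated Hausdorff spectrum with respect to one or several of these five series is uncountable?}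

\begin{theorem}\label{thm:main}
For every prime $p$ there is a pro-$p$ group $\Gamma$, generated by $4$ elements and solvable of derived length at most $3$, such that
\[
\mathrm{hspec}^{\mathcal{S}}_{\mathrm{fg}}(\Gamma)=[0,1]\qquad\text{for each }\mathcal{S}\in\{\mathcal{P},\mathcal{I},\mathcal{L},\mathcal{F},\mathcal{D}\}.
\]
Every $\alpha\in[0,1]$ is attained by a subgroup with at most $5$ generators.
\end{theorem}

So the answer is yes, with one group for all five series and with the largest spectrum that \eqref{eq:hdim} allows. Three examples show why one might expect the opposite.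

\begin{example}\label{ex:Zp}
Let $\Gamma=\mathbb{Z}_p^d$. The terms of all five series are subgroups $p^j\Gamma$ with $j\to\infty$. A subgroup $H$ of rank $r$ has the form $\bigoplus_{k\le r}p^{n_k}\mathbb{Z}_pg_k$ for a suitable basis $g_1,\dots,g_d$ of $\Gamma$, so its image in $\Gamma/p^j\Gamma$ has logarithmic order $rj-O(1)$. The spectrum is $\{0,\frac1d,\dots,1\}$.
\end{example}

\begin{example}\label{ex:E}
Let $E=\mathbb{F}_p[[X]]$ as an additive group, filtered by the subgroups $X^iE$. For $\alpha\in[0,1]$, the closed span of the $X^j$ with $\lfloor(j+1)\alpha\rfloor>\lfloor j\alpha\rfloor$ has an image of dimension $\lfloor i\alpha\rfloor$ in $E/X^iE$, so it has Hausdorff dimension $\alpha$. But finitely generated subgroups of $E$ are finite, and the finitely generated spectrum is $\{0\}$.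
\end{example}

\begin{example}\label{ex:wreath}
Let $C\cong\mathbb{Z}_p$ be generated by $x$, acting on $E$ as multiplication by $1+X$, and let $\Gamma=E\rtimes C$, which is generated by $x$ and $1\in E$. For $q=p^i$, Lemma~\ref{lem:semidirect}(c) below gives $\Gamma^q=X^{q-1}E\rtimes C^q$, of logarithmic index $q-1+i$. Let $H$ be finitely generated. If $H\subseteq E$, then $H$ is finite. Otherwise $H$ maps onto some $C^{p^j}$, so $V=H\cap E$ is invariant under $x^{p^j}=1+X^{p^j}$ and is a submodule, say of rank $r$, of the free $\mathbb{F}_p[[X^{p^j}]]$-module $E$ of rank $p^j$. As in Example~\ref{ex:Zp}, the image of $V$ in $E/X^{q-1}E$ has dimension $rq/p^j+O(1)$. The quotient $H/V\cong\mathbb{Z}_p$ contributes at most $i$, since $H^q\subseteq\Gamma^q$. Hence $\mathrm{hdim}^{\mathcal{P}}_\Gamma(H)=r/p^j$, and the spectrum is countable.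
\end{example}

In Example~\ref{ex:E} the dimension can be steered freely, but only with infinitely many generators. In Examples~\ref{ex:Zp} and~\ref{ex:wreath} it is read off from a rank, and ranks are integers. This suggests that a finitely generated subgroup has only discrete asymptotic invariants and that the spectrum should be countable. The weak point of this guess is that a single generator may be an element of an infinite product, and may then carry an independent piece of information in each factor.

\section{The idea: one adjustable block for each range of scales}\label{sec:idea}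

Let $R=\mathbb{F}_p[[X,Z]]$ and $\mathfrak{m}=(X,Z)$; all dimensions are over $\mathbb{F}_p$. Let $A\cong\mathbb{Z}_p^2$ be the group generated by the units $x=1+X$ and $z=1+Z$. If $F$ is an $R$-module and $w\in F$, then $x,z,w$ generate $wR\rtimes A$ in $F\rtimes A$. So we first measure finitely generated submodules.

\subsection*{One block at one scale}
The ring $R/\mathfrak{m}^s$ has the basis $X^uZ^v$, $u+v<s$, and dimension $\binom{s+1}{2}$. The image of the ideal $X^bR$ is spanned by the monomials with $u\ge b$ and has dimension $\binom{s-b+1}{2}$ for $0\le b\le s$. For $s=4$ and $b=0,\dots,4$ these dimensions are $10,6,3,1,0$. As $b$ runs from $0$ to $s$, the share of $X^bR$ falls from $1$ to $0$ in steps of at most $s/\binom{s+1}{2}<2/s$. So at a single large scale $s$, every value in $[0,1]$ is approximated by a cyclic submodule. But for fixed $b$ the share tends to $1$ as $s\to\infty$: one copy of $R$, seen at all scales, forgets $b$. The remedy is to use a fresh copy of $R$ for each range of scales, which appears late and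 is truncated, so that it is eventually negligible.

\subsection*{A sequence of blocks}
For $n\ge1$ put $d_n=2^{n^2}$ and $\ell_n=2^nd_{n+1}$. Then
\begin{equation}\label{eq:numbers}
d_{n+1}=2^{2n+1}d_n,\qquad \ell_n=2^{n}d_{n+1}=2^{-n-3}d_{n+2},\qquad \sum_{k\le n}\ell_k^2\le2\ell_n^2,
\end{equation}
the last because $\ell_{k+1}\ge2\ell_k$. Thus $\ell_n$ is much larger than $d_{n+1}$ and much smaller than $d_{n+2}$. Let
\[
F_n=R/\mathfrak{m}^{\ell_n},\qquad f_n=1+\mathfrak{m}^{\ell_n}\in F_n,\qquad F=\prod_{n\ge1}F_n .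
\]
Give the basis vector $f_nX^uZ^v$ ($u+v<\ell_n$) of the \emph{block} $F_n$ the degree $d_n+u+v$, and let $F^{(s)}$ be the closed span of the basis vectors of degree at least $s$. In $F/F^{(s)}$ the block $F_n$ is invisible for $s\le d_n$, has dimension $\binom{s-d_n+1}{2}$ for $d_n\le s\le d_n+\ell_n$, and is constant from then on; see Figure~\ref{fig:blocks}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.27cm,y=0.55cm]
\draw[->] (2,0) -- (43,0) node[right] {$\log_2 s$};
\draw[dotted] (4,4.5) -- (4,0) node[below] {$d_2$};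
\draw[dotted] (9,4.5) -- (9,0) node[below] {$d_3$};
\draw[dotted] (16,4.5) -- (16,0) node[below] {$d_4$};
\draw[dotted] (25,4.5) -- (25,0) node[below] {$d_5$};
\draw[dotted] (36,4.5) -- (36,0) node[below] {$d_6$};
\draw[very thick] (4,1) -- (11,1) node[right] {$F_2$};
\draw[very thick] (9,2) -- (19,2) node[right] {$F_3$};
\draw[very thick] (16,3) -- (29,3) node[right] {$F_4$};
\draw[very thick] (25,4) -- (41,4) node[right] {$F_5$};
\end{tikzpicture}
\caption{The range of scales $s$, from $d_n$ to $d_n+\ell_n$, in which the image of the block $F_n$ in $F/F^{(s)}$ grows, on a logarithmic axis. Each block stops growing long after the next block has appeared and long before the second next block appears.}\label{fig:blocks}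
\end{figure}

Choose integers $b_n\ge0$ for even $n$ and let $W$ be the submodule generated by $\sum_{n\text{ odd}}f_n$ and $\sum_{n\text{ even}}f_nX^{b_n}$. Let $n$ be even, $\ell=\ell_{n-1}$, and take $s\approx\xi\ell$ and $b_n\approx\zeta\ell$ with fixed $\xi>0$, $\zeta\ge0$ and large $n$. By \eqref{eq:numbers}, $d_n=o(\ell)$ and $s<d_{n+1}$. The blocks after $F_n$ are invisible and those before $F_{n-1}$ have total dimension at most $2\ell_{n-2}^2=o(\ell^2)$. Up to this error the image of $W$ is that of $F_{n-1}\oplus f_nX^{b_n}R$, and its share in $F/F^{(s)}$ tends to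
\[
\frac{\min(\xi,1)^2+\max(\xi-\zeta,0)^2}{\min(\xi,1)^2+\xi^2}.
\]
For $\zeta=0$ this is $1$ at all scales; for $\zeta\ge1$ it drops to $1/(1+\zeta^2)$ at $\xi=\zeta$. The lower limit in \eqref{eq:hdim} sees the depth of this drop. Since raising $b_n$ by $1$ changes the share by $O(1/s)$, the depth can be brought close to any prescribed $\alpha$, for each even $n$ independently. Two generators are needed: for $\xi\le1$ two blocks of dimension about $s^2/2$ are visible, whereas a cyclic module has an image of dimension at most $\binom{s+1}{2}$.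

\subsection*{From the model to a group}
Three obstacles remain. First, $F$ is not a finitely generated $R$-module. We add a \emph{spine} $E=\mathbb{F}_p[[X]]$, along which $x$ moves, and one more automorphism $y$ that sends the vector $X^{d_n-1}$ of the spine to $X^{d_n-1}+f_n$. The spine and $A$ grow linearly in $s$ and the blocks quadratically, so spine and $A$ do not affect dimensions; this is why $R$ has two variables. Second, the conjugates of $y$ generate a group $K$, which may grow as fast as a block. We do not determine its growth. It is a cyclic $R$-module, hence no larger than one full block, and since consecutive blocks overlap, a full block is visible at every scale. So $K$ takes up at most about half of each quotient: subgroups without $y$ will realize the values in $(0,\frac12]$, and subgroups with $y$ those in $(\frac12,1]$. Third, the filtration by degree has to be replaced by five different series. Proposition~\ref{prop:series} extracts three properties that they share, and the rest of the proof uses nothing else.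

\section{Preliminaries}\label{sec:prelim}

\subsection*{The ring $R$}
The ring $R$ is compact, Noetherian and local. Its ideals are finitely generated, hence compact and closed. An ideal that contains $X^c$ and $Z^c$ contains $\mathfrak{m}^{2c}$, so it is open, and it has codimension at most $c^2$.

The Frobenius map $\varphi(r)=r^p$ is an injective $\mathbb{F}_p$-algebra endomorphism of $R$ with $\varphi^j(R)=\mathbb{F}_p[[X^{p^j},Z^{p^j}]]$. If an ideal $J$ is generated by elements $r_k$, then the ideal $\varphi^j(J)R$ is generated by the $\varphi^j(r_k)$. We write $\mathfrak{m}^{[p^j]}=\varphi^j(\mathfrak{m})R=(X^{p^j},Z^{p^j})$. The ring $R$ is free over $\varphi^j(R)$ with basis $X^uZ^v$, $0\le u,v<p^j$, and $\varphi^j(J)R=\bigoplus_{u,v}X^uZ^v\varphi^j(J)$. Therefore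
\begin{equation}\label{eq:frob}
\dim R/\varphi^j(J)R=p^{2j}\dim R/J\qquad\text{for every open ideal }J.
\end{equation}

The map $(\lambda,\nu)\mapsto x^\lambda z^\nu$ from $\mathbb{Z}_p^2$ onto $A\subseteq1+\mathfrak{m}$ is injective: if $\lambda=p^j\lambda'$ with $\lambda'$ a unit, then modulo $Z$ the image is $(1+X^{p^j})^{\lambda'}=1+\lambda'X^{p^j}+\cdots\ne1$, and the same holds for $\nu$ modulo $X$. An element $a\in A^{p^j}$ is $h^{p^j}$ with $h\in A$, so $a-1=\varphi^j(h-1)\in\mathfrak{m}^{[p^j]}$.

Let $N$ be a profinite $\mathbb{F}_p$-vector space with a continuous right action of $A$. On each finite quotient module some $x^{p^j}$ and $z^{p^j}$ act trivially, so $x-1$ and $z-1$ are nilpotent there. Hence power series in $x-1$ and $z-1$ act on $N$, and $N$ is a topological $R$-module. Closed $A$-invariant subspaces are $R$-submodules, and the smallest one containing $n_1,\dots,n_k$ is the compact set $\sum_l n_lR$.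

\subsection*{Semidirect products}
Fix one of the five series and write $H_i$ for its $i$-th term in a pro-$p$ group $H$, where for $\mathcal{D}$ we put $H_i=D_{i+1}(H)$, so that always $H_0=H$. The terms are built from power subgroups, commutator subgroups and products. By induction, continuous epimorphisms map $i$-th terms onto $i$-th terms, $H_i$ is normal in $H$, and $L_i\subseteq H_i$ whenever $L\le H$. Recall that $\Phi(H)=\Phi_1(H)$ is the smallest normal subgroup of $H$ with elementary abelian quotient.

Let a pro-$p$ group $Q$ act continuously on a profinite $\mathbb{F}_p$-vector space $N$, written $(n,g)\mapsto ng$. In $N\rtimes Q$ we write $t_n$ for the element given by $n\in N$, so that $g^{-1}t_ng=t_{ng}$; as a subgroup we still call $\{t_n\}$ by the name $N$.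

\begin{lemma}\label{lem:semidirect}
Let $H=N\rtimes Q$ and let $q$ be a power of $p$.
\begin{itemize}
\item[(a)] $H_i=N_i\rtimes Q_i$, where $N_i=H_i\cap N$ is a closed $Q$-submodule of $N$.
\item[(b)] $[t_n,g]=t_{n(g-1)}$ and $(t_ng^{-1})^q=t_{n(g-1)^{q-1}}\,g^{-q}$ for $n\in N$, $g\in Q$.
\item[(c)] $H^q\cap N$ is the closed span of all $n(g-1)^{q-1}$ with $n\in N$, $g\in Q$.
\item[(d)] $\Phi(H)\cap N$ is the closed span of all $n(g-1)$ with $n\in N$, $g\in Q$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The projection $H\to Q$ maps $H_i$ onto $Q_i$, and $Q_i\subseteq H_i$; so $H_i=(H_i\cap N)Q_i$. The subgroup $H_i\cap N$ is normal in $H$.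

(b) We have $[t_n,g]=t_{-n}t_{ng}$. Next, $(t_ng^{-1})^q=\prod_{s=0}^{q-1}(g^{-s}t_ng^{s})\cdot g^{-q}$, and the product is $t_{n'}$ with $n'=n\sum_{s<q}g^s$. In $\mathbb{F}_p[T]$ we have $(T-1)^q=T^q-1$, so $\sum_{s<q}T^s=(T-1)^{q-1}$.

(c) Let $N'$ be the closed span. It is $Q$-invariant because $n(g-1)^{q-1}h=nh(h^{-1}gh-1)^{q-1}$. By (b), $t_{n(g-1)^{q-1}}=(t_ng^{-1})^qg^q\in H^q$, so $N'Q^q\subseteq H^q$. Conversely, $N'Q^q$ is a closed subgroup, and by (b) it contains all $q$-th powers.

(d) Let $N'$ be the closed span, which is $Q$-invariant for the same reason. By (b), $N'\Phi(Q)\subseteq\Phi(H)$. Conversely $H/N'\cong N/N'\times Q$, so $N'\Phi(Q)$ is normal with elementary abelian quotient $N/N'\times Q/\Phi(Q)$.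
\end{proof}

\section{The group}\label{sec:group}

\subsection*{Definition}
Let $E=R/ZR=\mathbb{F}_p[[X]]$, with $e_j=X^j$ and $E_{\ge j}=X^jE$. Put $M=E\oplus F$, with $F$ as in Section~\ref{sec:idea}, and let $\pi_n\colon M\to F_n$ be the projections. Give $e_j$ the degree $j$, keep the degrees on $F$, and let $M^{(s)}$ be the closed span of the basis vectors of degree at least $s$. Since $d_n\to\infty$, each $M/M^{(s)}$ is finite, and $M=M^{(0)}$ is the inverse limit of these quotients. Linear maps are written on the right.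

Let $\mathcal{U}$ be the set of linear maps $g$ on $M$ with $M^{(s)}(g-1)\subseteq M^{(s+1)}$ for all $s\ge0$. It is the inverse limit of the sets of such maps on the quotients $M/M^{(s)}$. These are groups of unitriangular matrices over $\mathbb{F}_p$, hence finite $p$-groups. So $\mathcal{U}$ is a pro-$p$ group that acts continuously on $M$.

The $R$-module $M$ satisfies $M^{(s)}\mathfrak{m}\subseteq M^{(s+1)}$, so $A$ acts on $M$ through a continuous homomorphism $A\to\mathcal{U}$. The action on $F$ is faithful, because an element $a$ acting trivially satisfies $a-1\in\bigcap_n\mathfrak{m}^{\ell_n}=0$. We regard $A$ as a subgroup of $\mathcal{U}$. As $Z$ annihilates $E$,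
\begin{equation}\label{eq:Eshift}
E_{\ge s}(a-1)\subseteq E_{\ge s+p^j}\qquad(a\in A^{p^j}).
\end{equation}
Let $Y$ be the continuous linear map with $FY=0$, with $e_{d_n-1}Y=f_n$ for all $n$, and with $e_jY=0$ for all other $j$. It raises degrees by $1$, so $y=1+Y\in\mathcal{U}$. Let $G\le\mathcal{U}$ be generated by $x,y,z$, and put
\[
\Gamma=M\rtimes G .
\]
The closed $G$-submodule generated by $e_0$ contains all $e_j=e_0(x-1)^j$, hence all $f_n=e_{d_n-1}(y-1)$, hence all $F_n=f_nR$, and so it is $M$. Thus $\Gamma$ is an infinite pro-$p$ group generated by $t_{e_0},x,y,z$; being finitely generated, it is countably based.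

\subsection*{The structure of $G$}
To compute in $\Gamma$ we must control products that involve $y$. They are simple because $y-1$ maps $M$ into $F$ and kills $F$.

\begin{lemma}\label{lem:G}
Let $K$ be the subgroup generated by the conjugates $a^{-1}ya$, $a\in A$. Then $K$ is elementary abelian and acts trivially on $F$, and $G=K\rtimes A$. Under conjugation by $A$, the group $K$ is the cyclic $R$-module $y\cdot R$. Moreover
\begin{equation}\label{eq:spine}
E_{\ge j}(\kappa-1)\subseteq\prod_{n:\,d_n>j}F_n\qquad(\kappa\in K,\ j\ge0).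
\end{equation}
The group $\Gamma$ is solvable of derived length at most $3$.
\end{lemma}

\begin{proof}
Let $\mathcal{K}$ be the closed set of all $g\in\mathcal{U}$ with $M(g-1)\subseteq F$ and $F(g-1)=0$. For $g,h\in\mathcal{K}$ we have $(g-1)(h-1)=0$, so $gh-1=(g-1)+(h-1)$. Hence $\mathcal{K}$ is an elementary abelian group. It contains $y$ and is normalized by $A$, since $a^{-1}ga-1=a^{-1}(g-1)a$ and $A$ preserves $F$. So $K\subseteq\mathcal{K}$. The group $A$ normalizes $K$, so $KA$ is a closed subgroup containing $x,y,z$, and $G=KA$. Also $K\cap A=1$, as $A$ is faithful on $F$. By definition $K$ is the smallest closed $A$-invariant subspace of $\mathcal{K}$ containing $y$, which is $y\cdot R$.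

For $\kappa=a^{-1}ya$ we have $\kappa-1=a^{-1}Ya$, where $a^{-1}$ preserves $E_{\ge j}$, the map $Y$ sends $E_{\ge j}$ into the product of the $F_n$ with $d_n-1\ge j$, and $a$ preserves each $F_n$. So \eqref{eq:spine} holds for the generators of $K$; it passes to products by the formula for $gh-1$, and to limits. Finally, $M$, $K$ and $A$ are abelian.
\end{proof}

Inclusion \eqref{eq:spine} says that the block $F_n$ can be entered from the spine only below height $d_n$.

\subsection*{An upper bound for the series}
The recursive definitions of the series make it easy to exhibit elements of a term, and harder to show that a term is small. For the latter we use a faithful linear action and the degree. Let $\widehat{M}=\mathbb{F}_p\omega\oplus M$, where $G$ fixes $\omega$ and acts on $M$ as before, while $t_m$ fixes $M$ pointwise and sends $\omega$ to $\omega+m$. The relation $g^{-1}t_mg=t_{mg}$ holds for these maps, so this is a faithful action of $\Gamma$. Give $\omega$ the degree $-1$: put $\widehat{M}^{(-1)}=\widehat{M}$ and $\widehat{M}^{(s)}=M^{(s)}$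 for $s\ge0$. For $s\ge1$ let
\[
\Delta(s)=\{\gamma\in\Gamma:\ \widehat{M}^{(j)}(\gamma-1)\subseteq\widehat{M}^{(j+s)}\text{ for all }j\ge-1\}.
\]

\begin{lemma}\label{lem:Delta}
The $\Delta(s)$ form a descending chain of subgroups with $\Delta(1)=\Gamma$, $\bigcap_s\Delta(s)=1$ and $M\cap\Delta(s)=M^{(s-1)}$. Moreover
\[
D_s(\Gamma)\subseteq\Delta(s),\qquad\Phi_i(\Gamma)\subseteq P_i(\Gamma)\subseteq\Delta(i+1),\qquad\Gamma^{p^i}\subseteq I_i(\Gamma)\subseteq\Delta(p^i).
\]
\end{lemma}

\begin{proof}
Every $\gamma\in\Gamma$ preserves the filtration, and $\gamma-1$ raises degrees by at least $1$; so $\Delta(1)=\Gamma$. The sets $\Delta(s)$ are closed, and they are subgroups because $\gamma\delta-1=(\gamma-1)\delta+(\delta-1)$ and $\gamma^{-1}-1=-(\gamma-1)\gamma^{-1}$. The intersection is trivial as the action is faithful. The map $t_m-1$ sends $\omega$ to $m$ and kills $M$, so $t_m\in\Delta(s)$ if and only if $m\in M^{(s-1)}$. The identities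
\[
[\gamma,\delta]-1=\gamma^{-1}\delta^{-1}\bigl((\gamma-1)(\delta-1)-(\delta-1)(\gamma-1)\bigr),\qquad\gamma^p-1=(\gamma-1)^p
\]
give $[\Delta(s),\Delta(s')]\subseteq\Delta(s+s')$ and $\Delta(s)^p\subseteq\Delta(ps)$. The inclusions in the $\Delta$'s follow by induction, using $p\lceil s/p\rceil\ge s$ for $D_s$ and $pi\ge i+1$ for $P_i$. The inclusions $\Phi_i\subseteq P_i$ and $\Gamma^{p^i}\subseteq I_i$ follow by induction from the definitions.
\end{proof}

\section{The five series in $\Gamma$}\label{sec:series}

By Lemma~\ref{lem:semidirect}(a), for each of the five series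
\begin{equation}\label{eq:split}
\Gamma_i=M_i\rtimes G_i,\qquad G_i=K_i\rtimes A_i,\qquad M_i=\Gamma_i\cap M,\quad K_i=G_i\cap K .
\end{equation}
To each series we attach a scale $c_i$, which plays the role of $s$ in Section~\ref{sec:idea}, and an ideal $J_i$ of $R$, which plays the role of $\mathfrak{m}^s$:
\begin{center}
\begin{tabular}{c|c|c}
series & $c_i$ & $J_i$\\ \hline
$\mathcal{L},\mathcal{D}$ & $i$ & $\mathfrak{m}^i$\\
$\mathcal{I}$ & $p^i-1$ & $\mathfrak{m}^{p^i-1}$\\
$\mathcal{P}$ & $p^i-1$ & ideal generated by all $(a-1)^{p^i-1}$, $a\in A$\\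
$\mathcal{F}$ & $\sum_{j<i}p^j$ & $\prod_{j<i}\mathfrak{m}^{[p^j]}$
\end{tabular}
\end{center}
In all cases $c_0=0$, $J_0=R$, and $c_i$ increases to infinity. Put $\rho_i=\dim R/J_i$; this is the size of a full block at level $i$.

\begin{proposition}\label{prop:series}
For each of the five series and all $i\ge1$ the following hold.
\begin{itemize}
\item[(S1)] $c_{i+1}\le(p+1)c_i$ and $\log|A:A_i|\le2c_i$.
\item[(S2)] $X^{c_i},Z^{c_i}\in J_i$ and $\rho_i\ge c_i^2/p^2$. Moreover $MJ_i\subseteq M_i$ and $y\cdot J_i\subseteq K_i$; in particular $E_{\ge c_i}\subseteq M_i$.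
\item[(S3)] For every $\varepsilon\in(0,1)$ there is a constant $C_\varepsilon$, independent of $i$ and $n$, such that whenever $c_i\ge C_\varepsilon d_n$ there is an ideal $J'\supseteq J_i$ with $\pi_n(M_i)\subseteq F_nJ'$ and $\dim R/J'\ge(1-\varepsilon)\rho_i$.
\end{itemize}
\end{proposition}

Properties (S1) and (S2) bound $\Gamma/\Gamma_i$ from above. Property (S3) bounds it from below: elements that enter $F_n$ from the spine make $\pi_n(M_i)$ larger than $F_nJ_i$, but only slightly once $c_i$ is large compared with $d_n$. Some such condition is needed, since $F_n\subseteq M_i$ when $c_i<d_n$ (Lemma~\ref{lem:orders}(a)).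

\subsection*{Proof of (S1)}
As $A\cong\mathbb{Z}_p^2$ is abelian, $A_i=A^{p^i}$ for $\mathcal{P},\mathcal{I},\mathcal{L},\mathcal{F}$, and $A_i=A^{p^{\lceil\log(i+1)\rceil}}\supseteq A^{p^i}$ for $\mathcal{D}$. So $\log|A:A_i|\le2i\le2c_i$. The first bound reads $i+1\le(p+1)i$, or $p^{i+1}-1\le(p+1)(p^i-1)$, which is equivalent to $p\le p^i$, or $pc_i+1\le(p+1)c_i$.

\subsection*{The inclusions in (S2)}
That $X^{c_i},Z^{c_i}\in J_i$ is read off from the table; for $\mathcal{P}$ take $a=x$ and $a=z$. The remaining inclusions only involve $A$. They follow from the next lemma, applied to $M\rtimes A\le\Gamma$ and to $K\rtimes A=G$; and $E_{\ge c_i}=EX^{c_i}\subseteq MJ_i$.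

\begin{lemma}\label{lem:lower}
Let $N$ be a profinite $\mathbb{F}_p$-vector space with a continuous action of $A$, and let $N_i=N\cap(N\rtimes A)_i$. Then $NJ_i\subseteq N_i$.
\end{lemma}

\begin{proof}
Let $H=N\rtimes A$. Each $N_i$ is an $R$-submodule and $N_0=N$.

\emph{$\mathcal{L}$ and $\mathcal{D}$.} Here $[H_i,H]\subseteq H_{i+1}$. By Lemma~\ref{lem:semidirect}(b) with $g=x,z$ we get $N_i\mathfrak{m}\subseteq N_{i+1}$.

\emph{$\mathcal{P}$.} This is Lemma~\ref{lem:semidirect}(c).

\emph{$\mathcal{F}$.} We have $H_{i+1}=\Phi(N_i\rtimes A^{p^i})$, and Lemma~\ref{lem:semidirect}(d) with $g=x^{p^i},z^{p^i}$ gives $N_i\mathfrak{m}^{[p^i]}\subseteq N_{i+1}$.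

\emph{$\mathcal{I}$.} We have $H_{i+1}=(N_i\rtimes A^{p^i})^p$, so $N_i(a-1)^{p-1}\subseteq N_{i+1}$ for $a\in A^{p^i}$ by Lemma~\ref{lem:semidirect}(c). We determine the ideal that these elements generate. Let $\mathfrak{n}\subseteq\mathfrak{m}^{p-1}$ be the ideal generated by all $(h-1)^{p-1}$, $h\in A$. For $0\le\lambda\le p-1$ we have $x^\lambda z-1\equiv\lambda X+Z$ modulo $\mathfrak{m}^2$, so
\[
(x^\lambda z-1)^{p-1}\equiv\sum_{k=0}^{p-1}\binom{p-1}{k}\lambda^kX^kZ^{p-1-k}\pmod{\mathfrak{m}^p}.
\]
The binomial coefficients are nonzero modulo $p$ and the $p\times p$ Vandermonde matrix $(\lambda^k)$ is invertible over $\mathbb{F}_p$. Hence these $p$ elements span $\mathfrak{m}^{p-1}/\mathfrak{m}^p$, and $\mathfrak{n}=\mathfrak{m}^{p-1}$ by Nakayama's lemma. For $a=h^{p^i}$ we have $(a-1)^{p-1}=\varphi^i((h-1)^{p-1})$, so these elements generate $\varphi^i(\mathfrak{m}^{p-1})R=(\mathfrak{m}^{[p^i]})^{p-1}$. By induction $NJ\subseteq N_i$ for $J=\prod_{j<i}(\mathfrak{m}^{[p^j]})^{p-1}$. This ideal is generated by the monomials $X^uZ^v$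 with $u=\sum_{j<i}u_jp^j$ and $v=\sum_{j<i}(p-1-u_j)p^j$, where $0\le u_j\le p-1$. Here $u$ runs through $0,\dots,p^i-1$ and $u+v=p^i-1$. So $J=\mathfrak{m}^{p^i-1}$.
\end{proof}

\subsection*{End of the proof for $\mathcal{L}$, $\mathcal{D}$, $\mathcal{I}$}
For these series $J_i=\mathfrak{m}^{c_i}$, so $\rho_i=c_i(c_i+1)/2\ge c_i^2/p^2$. Lemma~\ref{lem:Delta} gives $\Gamma_i\subseteq\Delta(c_i+1)$ in all three cases, so $M_i\subseteq M^{(c_i)}$. Let $C_\varepsilon=2/\varepsilon$ and $c=c_i\ge C_\varepsilon d_n$, and put $J'=\mathfrak{m}^{c-d_n}$. Then $\pi_n(M_i)\subseteq\pi_n(M^{(c)})=F_nJ'$, and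
\[
\frac{\dim R/J'}{\rho_i}=\frac{c-d_n}{c}\cdot\frac{c+1-d_n}{c+1}\ge\Bigl(1-\frac{d_n}{c}\Bigr)^2\ge1-\varepsilon .
\]

\begin{remark}
For $\mathcal{L}$ and $\mathcal{D}$ one has $M_i=M^{(i)}$: every basis vector of degree $s$ is obtained from $e_0$ by applying $s$ maps from $\{x-1,y-1,z-1\}$, so it lies in $M_s$. For these series the model of Section~\ref{sec:idea} describes $F/(F\cap M_i)$ exactly.
\end{remark}

\subsection*{End of the proof for $\mathcal{P}$ and $\mathcal{F}$}
Here the degree is too coarse, because $J_i$ need not be a power of $\mathfrak{m}$. For $\mathcal{P}$ and $q=p^i$ with $i\ge2$, the generators $(a-1)^{q-1}$ are, modulo $\mathfrak{m}^q$, scalar multiples of $(q-1)$-th powers of the $p+1$ linear forms up to scalars, while $\dim\mathfrak{m}^{q-1}/\mathfrak{m}^q=q>p+1$. Instead we use the explicit generators of $M_i$ from Lemma~\ref{lem:semidirect}, and we compare codimensions by means of the Frobenius map, without computing them.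

\begin{lemma}\label{lem:expand}
Let $g_l=\kappa_la_l$ with $\kappa_l\in K$, $a_l\in A$ for $0\le l<k$. Let $0\le s_0\le k$ and suppose that $E\prod_{l<s_0}(a_l-1)\subseteq E_{\ge d_n}$. Then
\[
\pi_n\bigl(M(g_0-1)\cdots(g_{k-1}-1)\bigr)\subseteq F_n\prod_{s_0\le l<k}(a_l-1).
\]
\end{lemma}

\begin{proof}
Write $g_l-1=(\kappa_l-1)a_l+(a_l-1)$ and expand. The maps $\kappa_l-1$ kill $F$, so on $F$ the product acts as $\prod_{l<k}(a_l-1)$, and the claim holds for elements of $F$. Let $e\in E$. A term with two factors $\kappa_l-1$ vanishes, since the first of them maps into $F$. The term with no such factor lies in $E$. The remaining terms are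
\[
e\prod_{l<s}(a_l-1)\cdot(\kappa_s-1)a_s\cdot\prod_{s<l<k}(a_l-1)\qquad(0\le s<k).
\]
If $s\ge s_0$, then $e\prod_{l<s}(a_l-1)\in E_{\ge d_n}$, and the $F_n$-component vanishes by \eqref{eq:spine}. If $s<s_0$, the last product is a multiple of $\prod_{s_0\le l<k}(a_l-1)$.
\end{proof}

For $0\le j\le i$ put $J_{i,j}=\varphi^j(J_{i-j})R$. For $\mathcal{P}$ this ideal is generated by the elements $\varphi^j((a-1)^{p^{i-j}-1})=(a-1)^{p^i-p^j}$, $a\in A$. For $\mathcal{F}$ it is $\prod_{j\le l<i}\mathfrak{m}^{[p^l]}$. In both cases $J_i\subseteq J_{i,j}$. Let $j=j_n=\min\{j:c_j\ge d_n\}$. We claim that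
\begin{equation}\label{eq:PF}
\pi_n(M_i)\subseteq F_nJ_{i,j}\quad\text{if } i\ge j,\qquad\text{and}\qquad d_n\ge p^{\,j-2}.
\end{equation}
Since $F_n$ is finite and $\pi_n$ is continuous, the inclusion need only be checked on elements whose closed span is $M_i$.

For $\mathcal{P}$ these are the $m(g-1)^{p^i-1}$ with $m\in M$ and $g=\kappa a\in G$. Apply Lemma~\ref{lem:expand} with $k=p^i-1$, all $g_l=g$, and $s_0=c_j=p^j-1$; its hypothesis holds by \eqref{eq:Eshift}, and it yields the factor $(a-1)^{p^i-p^j}$. Also $j\ge1$ and $p^{j-1}-1=c_{j-1}<d_n$.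

For $\mathcal{F}$, Lemma~\ref{lem:semidirect}(d) applied to $\Gamma_{l+1}=\Phi(M_l\rtimes G_l)$ shows by induction that $M_i$ is the closed span of all $m(g_0-1)\cdots(g_{i-1}-1)$ with $m\in M$ and $g_l\in G_l$. By \eqref{eq:split}, $g_l=\kappa_la_l$ with $a_l\in A^{p^l}$. Apply Lemma~\ref{lem:expand} with $k=i$ and $s_0=j$; by \eqref{eq:Eshift}, $E\prod_{l<j}(a_l-1)\subseteq E_{\ge c_j}$, and $a_l-1\in\mathfrak{m}^{[p^l]}$. Also $j\ge2$, because $c_1=1<d_n$, and $p^{j-2}\le c_{j-1}<d_n$. This proves \eqref{eq:PF}.

It remains to compare $\dim R/J_{i,j}=p^{2j}\rho_{i-j}$, given by \eqref{eq:frob}, with $\rho_i$. Put $\theta_i=\rho_i/p^{2i}$. From $J_i\subseteq J_{i,1}$ we get $\rho_i\ge p^2\rho_{i-1}$, so $\theta_i$ is nondecreasing. Since $c_i\le p^i$ and $\rho_i\le c_i^2$, we have $\theta_i\le1$. Since $J_1\subseteq\mathfrak{m}$, we have $\rho_1\ge1$, so $\rho_i\ge p^{2i-2}\ge c_i^2/p^2$ for $i\ge1$, which completes (S2); here monotonicity is used from $i=1$ on, where $\theta_1\ge p^{-2}$.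

A word on the first step: $J_{1,1}=R$, so the inequality $\rho_1\ge p^2\rho_0$ is the trivial one with $\rho_0=0$. The sequence $(\theta_i)_{i\ge1}$ thus converges to some $\theta\in(0,1]$. Given $\varepsilon$, choose $k\ge1$ with $\theta_l\ge(1-\varepsilon)\theta$ for all $l\ge k$, and let $C_\varepsilon=p^{k+2}$. If $c_i\ge C_\varepsilon d_n$, then $p^i\ge c_i\ge p^{k+2}p^{\,j-2}$, so $i-j\ge k$. With $J'=J_{i,j}$,
\[
\dim R/J'=p^{2i}\theta_{i-j}\ge(1-\varepsilon)p^{2i}\theta\ge(1-\varepsilon)\rho_i .
\]
This proves (S3) and completes the proof of Proposition~\ref{prop:series}.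

\section{The orders of the quotients}\label{sec:orders}

Fix one of the five series. The symbol $o(\cdot)$ refers to $i\to\infty$, with bounds that depend only on $p$ and the series. Put
\[
V_i=F\cap M_i,\qquad\beta_i=\dim F/V_i,\qquad k_i=\dim K/K_i,\qquad\tau_i=\log|\Gamma:\Gamma_i|.
\]
For large $i$ let $N=N(i)=\max\{n:d_n\le c_i\}$, so that $d_N\le c_i<d_{N+1}$ and $N(i)\to\infty$, and let $L_i=\bigoplus_{n\le N-2}F_n$. The next lemma says that at level $i$ only $F_N$, $F_{N-1}$ and $K$ matter, and that the blocks are asymptotically at least as large as $K$.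

\begin{lemma}\label{lem:orders}
\begin{itemize}
\item[(a)] $\prod_{n:\,d_n>c_i}F_n\subseteq V_i$, and $(\Gamma_i)$ is a filtration series of $\Gamma$.
\item[(b)] $\tau_i=\beta_i+k_i+r_i$ with $0\le r_i\le3c_i$; also $k_i\le\rho_i$ and $c_i=o(\rho_i)$.
\item[(c)] $\dim L_i=o(\rho_i)$.
\item[(d)] $\beta_i\ge(1-o(1))\rho_i$.
\end{itemize}
In particular $k_i\le(1+o(1))\beta_i$, and every quantity that is $o(\rho_i)$ is $o(\beta_i)$ and $o(\tau_i)$.
\end{lemma}

\begin{proof}
(a), (b) If $d_n>c_i$, then $e_{d_n-1}\in E_{\ge c_i}\subseteq M_i$ by (S2). As $M_i$ is a closed $G$-submodule, it contains $f_n=e_{d_n-1}(y-1)$, then $F_n$, and then the product of these blocks. So $\beta_i<\infty$. By \eqref{eq:split},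
\[
\tau_i=\beta_i+k_i+\dim M/(F+M_i)+\log|A:A_i| .
\]
The third term is at most $\dim E/E_{\ge c_i}=c_i$ and the fourth at most $2c_i$ by (S1). Since $K=y\cdot R$ and $y\cdot J_i\subseteq K_i$, the module $K/K_i$ is a quotient of $R/J_i$, so $k_i\le\rho_i$. Thus $\Gamma_i$ has finite index and is open, and $\bigcap_i\Gamma_i=1$ by Lemma~\ref{lem:Delta}. Finally $c_i/\rho_i\le p^2/c_i\to0$ by (S2).

(c) We have $\dim F_n\le\ell_n^2$, and $\ell_{N-2}=2^{-N-1}d_N$ by \eqref{eq:numbers}. Hence $\dim L_i\le2\ell_{N-2}^2\le4^{-N}c_i^2\le4^{-N}p^2\rho_i$.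

(d) Let $\varepsilon\in(0,1)$. We need a block $F_n$ that appeared long ago, $c_i\ge C_\varepsilon d_n$, and is not yet exhausted, $\ell_n\ge2c_i$. If $c_i\ge C_\varepsilon d_N$, take $n=N$; then $\ell_N=2^Nd_{N+1}\ge2c_i$. If $c_i<C_\varepsilon d_N$, take $n=N-1$; for large $i$ we have $c_i\ge d_N=2^{2N-1}d_{N-1}\ge C_\varepsilon d_{N-1}$ and $\ell_{N-1}=2^{N-1}d_N>2^{N-1}c_i/C_\varepsilon\ge2c_i$. Take $J'$ from (S3). Then $\mathfrak{m}^{\ell_n}\subseteq\mathfrak{m}^{2c_i}\subseteq J_i\subseteq J'$, so $F_n/F_nJ'\cong R/J'$. The projection $\pi_n$ induces a surjection $F/V_i\to F_n/F_nJ'$, and therefore $\beta_i\ge\dim R/J'\ge(1-\varepsilon)\rho_i$.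
\end{proof}

Part (c) uses that $\ell_n$ is small against $d_{n+2}$, and part (d) that it is large against $d_{n+1}$. Without this overlap, $F_{N-1}$ would be exhausted at the scales just above $d_N$, where $F_N$ is still small, and nothing would dominate $K$ there.

\section{The subgroups and the proof of the theorem}\label{sec:subgroups}

For a sequence $\mathbf{b}=(b_n)_{n\text{ even}}$ of integers $b_n\ge0$ let
\[
w_1=\sum_{n\text{ odd}}f_n,\qquad w_2=\sum_{n\text{ even}}f_nX^{b_n},\qquad W_{\mathbf{b}}=w_1R+w_2R\subseteq F .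
\]
The module $W_{\mathbf{b}}$ is closed, and it is $G$-invariant because $K$ acts trivially on $F$. Put
\[
H_{\mathbf{b},0}=W_{\mathbf{b}}\rtimes A,\qquad H_{\mathbf{b},1}=W_{\mathbf{b}}\rtimes G .
\]
These subgroups are generated by $x,z,t_{w_1},t_{w_2}$ and by $x,y,z,t_{w_1},t_{w_2}$.

For even $n$ let $\Omega_n=\{i:d_n\le c_i<d_{n+2}\}$, the set of all $i$ with $N(i)\in\{n,n+1\}$. These sets are finite and pairwise disjoint, every large $i$ lies in one of them, and $\min\Omega_n\to\infty$. For $i\in\Omega_n$ the pair $\{N(i),N(i)-1\}$ consists of $n$ and an odd index $n'$. So exactly one of the exponents, namely $b_n$, is relevant at level $i$; this is why the odd blocks carry no exponent. For $i\in\Omega_n$, $b\ge0$ and $\sigma\in\{0,1\}$ define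
\[
\beta_i(b)=\dim\bigl(f_nX^bR+F_{n'}+L_i+V_i\bigr)/V_i,\qquad Q_i(b)=\frac{\beta_i(b)+\sigma k_i}{\tau_i}.
\]

\begin{lemma}\label{lem:hdim}
For every $\mathbf{b}$ and $\sigma$, the Hausdorff dimension of $H_{\mathbf{b},\sigma}$ is $\liminf_{i\to\infty}Q_i(b_{n(i)})$, where $n(i)$ is the even integer with $i\in\Omega_{n(i)}$.
\end{lemma}

\begin{proof}
Let $H=H_{\mathbf{b},\sigma}=W\rtimes Q$ with $W=W_{\mathbf{b}}$ and $Q\in\{A,G\}$. By \eqref{eq:split}, $t_wg$ lies in $\Gamma_i$ if and only if $w\in M_i$ and $g\in G_i$, and $A\cap G_i=A_i$. Hence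
\[
\log|H\Gamma_i:\Gamma_i|=\log|H:H\cap\Gamma_i|=\dim(W+V_i)/V_i+\sigma k_i+\log|A:A_i| .
\]
Let $i\in\Omega_n$. By Lemma~\ref{lem:orders}(a), $L_i+V_i$ contains all components of $w_1,w_2$ outside $F_n\oplus F_{n'}$. So modulo the submodule $L_i+V_i$ we have $w_1\equiv f_{n'}$ and $w_2\equiv f_nX^{b_n}$, and
\[
W+L_i+V_i=f_nX^{b_n}R+F_{n'}+L_i+V_i .
\]
Thus $\dim(W+V_i)/V_i$ lies between $\beta_i(b_n)-\dim L_i$ and $\beta_i(b_n)$. Both $\dim L_i$ and $\log|A:A_i|\le2c_i$ are $o(\tau_i)$ by Lemma~\ref{lem:orders}.
\end{proof}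

We now need a discrete intermediate value argument: $Q_i(b)$ starts high, moves in small steps, and ends low at one level at least.

\begin{lemma}\label{lem:ABC}
Let $\sigma\in\{0,1\}$.
\begin{itemize}
\item[(A)] $Q_i(0)\ge\frac{1+\sigma}{2}-o(1)$.
\item[(B)] $0\le Q_i(b)-Q_i(b+1)\le c_i/\tau_i$ for all $b\ge0$.
\item[(C)] For large even $n$ there is $i_n\in\Omega_n$ such that $Q_{i_n}(\ell_n)\le\frac{\sigma}{2}+o(1)$ as $n\to\infty$.
\end{itemize}
\end{lemma}

\begin{proof}
(A) For $b=0$ the sum $F_n+F_{n'}+L_i+V_i$ is $F$, so $\beta_i(0)=\beta_i$. If $\sigma=1$, then $Q_i(0)=1-r_i/\tau_i=1-o(1)$. If $\sigma=0$, then $Q_i(0)=\beta_i/(\beta_i+k_i+r_i)$ with $k_i\le(1+o(1))\beta_i$ and $r_i=o(\beta_i)$, so $Q_i(0)\ge\frac12-o(1)$.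

(B) The difference $\beta_i(b)-\beta_i(b+1)$ is the dimension of
\[
\bigl(f_nX^bR+F_{n'}+L_i+V_i\bigr)/\bigl(f_nX^{b+1}R+F_{n'}+L_i+V_i\bigr).
\]
This module is generated by the class of $f_nX^b$, which is annihilated by $X$, and also by $Z^{c_i}$ because $FJ_i\subseteq V_i$ by (S2). So it is a quotient of $R/(X,Z^{c_i})$, of dimension $c_i$.

(C) We look for a level just below $d_{n+1}$, where $F_{n-1}$ is negligible and $F_{n+1}$ has not appeared. Let $i=i_n$ be maximal with $c_i<d_{n+1}$. By (S1), $c_i\ge c_{i+1}/(p+1)\ge d_{n+1}/(p+1)$, and this is at least $d_n$ for large $n$ by \eqref{eq:numbers}. (This is the only use of the bound on $c_{i+1}/c_i$: it prevents the series from jumping over the range we need.) So $N(i)=n$, $i\in\Omega_n$ and $n'=n-1$. As $f_nX^{\ell_n}=0$ and $\ell_{n-1}=2^{-n-2}d_{n+1}\le2^{-n-2}(p+1)c_i$,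
\[
\beta_i(\ell_n)\le\sum_{k\le n-1}\dim F_k\le2\ell_{n-1}^2\le2\cdot4^{-n-2}(p+1)^2p^2\rho_i=o(\rho_i).
\]
Hence $Q_i(\ell_n)\le\sigma k_i/(\beta_i+k_i)+o(1)$, and $k_i/(\beta_i+k_i)\le\frac12+o(1)$ because $k_i\le(1+o(1))\beta_i$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The group $\Gamma$ of Section~\ref{sec:group} is $4$-generated and solvable of derived length at most $3$, and it does not depend on the series. Fix one of the five series; it is a filtration series by Lemma~\ref{lem:orders}(a). The value $\alpha=0$ is attained by the trivial subgroup. Let $\alpha\in(0,1]$, and put $\sigma=0$ if $\alpha\le\frac12$ and $\sigma=1$ if $\alpha>\frac12$, so that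
\[
\tfrac{\sigma}{2}<\alpha\le\tfrac{1+\sigma}{2}.
\]
For large even $n$ the set $\Omega_n$ is nonempty by (C), and we put
\[
\mu_n(b)=\min_{i\in\Omega_n}Q_i(b),\qquad\eta_n=\max_{i\in\Omega_n}c_i/\tau_i .
\]
As $n\to\infty$ we have $\eta_n\to0$ by Lemma~\ref{lem:orders}. Lemma~\ref{lem:ABC} gives $\mu_n(0)\ge\frac{1+\sigma}{2}-o(1)\ge\alpha-o(1)$, next $\mu_n(b+1)\ge\mu_n(b)-\eta_n$ for all $b$, and finally $\mu_n(\ell_n)\le\frac{\sigma}{2}+o(1)$, which is less than $\alpha$ for large $n$.

For large even $n$ let $b_n$ be the least $b\ge0$ with $\mu_n(b)\le\alpha$, and put $b_n=0$ for the finitely many other even $n$. If $b_n>0$, then $\mu_n(b_n-1)>\alpha$, so $\alpha-\eta_n<\mu_n(b_n)\le\alpha$. If $b_n=0$ and $n$ is large, then $\alpha-o(1)\le\mu_n(0)\le\alpha$. Hence $\mu_n(b_n)\to\alpha$. Since the large integers $i$ are partitioned by the finite nonempty sets $\Omega_n$, Lemma~\ref{lem:hdim} yields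
\[
\mathrm{hdim}^{\mathcal{S}}_\Gamma(H_{\mathbf{b},\sigma})=\liminf_{i\to\infty}Q_i(b_{n(i)})=\liminf_{n\to\infty}\mu_n(b_n)=\alpha .
\]
The subgroup $H_{\mathbf{b},\sigma}$ has at most $5$ generators.
\end{proof}

\begin{thebibliography}{9}
\bibitem{HT}
Iker de las Heras and Anitha Thillaisundaram,
\emph{The finitely generated Hausdorff spectra of a family of pro-$p$ groups},
arXiv:2106.12972 (2021).
\end{thebibliography}
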